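# Wired and free spanning forests on the components of the induced graph

## Theorem: on every induced component the wired and free forests agree

Throughout, $(G,c)$ is an infinite, connected, locally finite network: a graph with conductances $c(e)\in(0,\infty)$ on its edges. Parallel edges are allowed. Loops never lie in a forest, so they are deleted. A plain graph is the case $c\equiv 1$. Write $\mathsf{WSF}(G)$ and $\mathsf{FSF}(G)$ for the laws of the wired and free uniform spanning forests, and $\overline F$ for the graph with vertex set $V(G)$ whose edges are all edges of $G$ with both endpoints in one component of $F$.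

**Theorem 1.** Let $F\sim\mathsf{WSF}(G)$. Almost surely every component $H$ of $\overline F$ satisfies $\mathsf{WSF}(H)=\mathsf{FSF}(H)$. Consequently
$$\mathsf{WSF}(\overline{\mathsf{WSF}_s(G)})=\mathsf{WSF}(G).$$

In words: sample a wired forest $F$. Forget its edges and remember only which vertices are in the same component. Put back all edges of $G$ inside each component, and sample a new wired forest in each of the resulting graphs. The theorem says that the new forest has the law of the old one. For $c\equiv1$ this is a conjecture in Russell Lyons, Yuval Peres and Xin Sun, "Induced graphs of uniform spanning forests", arXiv:1812.03127 (2018), for all locally finite, infinite, connected graphs. The theorem proves it, and the proof works for weighted networks with no change.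

The second sentence of the theorem follows from the first because a version with "free" in the second step holds always: given $\overline F$, the forest $F$ is distributed as $\mathsf{FSF}(\overline F)$ (Lemma 5 below). So the real content is the first sentence: the wired and free forests agree on each component of $\overline F$, although they may well differ on $G$.

## Spanning forests, their limits, and the induced graph

**Forests.** On a finite connected network, UST denotes the random spanning tree $T$ chosen with probability proportional to $\prod_{e\in T}c(e)$. Fix finite connected sets $V_n\uparrow V=V(G)$. For $B\subset V$ let $G[B]$ be the induced subnetwork and $E(B)$ its edge set. Let $G_n^W$ be $G$ with $V\setminus V_n$ contracted to a single vertex $\partial_n$, loops removed. Then $\mathsf{FSF}(G)$ is the weak limit of $\mathrm{UST}(G[V_n])$, and $\mathsf{WSF}(G)$ is the weak limit of $\mathrm{UST}(G_n^W)$. Weak convergence means convergence of the probabilities of *local* events, those that depend on finitely many edges.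

We use the following textbook facts.

* The limits $\mathsf{FSF}$ and $\mathsf{WSF}$ exist and do not depend on the exhaustion by finite connected induced subnetworks.
* Wilson's algorithm: in a finite connected network with a chosen root $r$, run the network random walk from a vertex until it hits the tree built so far (at first just $r$), add the loop erasure of its path, and repeat with any uncovered vertex. The result is the UST. In particular the tree path from $v$ to $r$ has the law of the loop erasure of the walk from $v$ stopped at $r$.
* Stochastic domination $\mathsf{WSF}\preccurlyeq\mathsf{FSF}$ on every infinite connected locally finite network (Benjamini–Lyons–Peres–Schramm, *Uniform spanning forests*, Ann. Probab. 29 (2001)).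
* Strassen's theorem: such a domination is realized by a coupling $F_w\subset F_f$.

The random walk crosses edges with probability proportional to $c$. Write $\pi(v)=\sum_{e\ni v}c(e)$, and $\pi(K)=\sum_{z\in K}\pi(z)$ for finite $K$.

**The induced graph.** For a subgraph $H$ of $G$, the components of $\overline H$ are the subgraphs of $G$ induced by the vertex sets of the components of $H$. Subgraphs inherit $c$. For example, let $G$ be the 4-cycle $a,b,c,d$. If $H$ has edges $ab,bc,cd$, then $\overline H=G$: the missing edge $da$ returns. If $H$ has edges $ab,cd$ only, then $\overline H=H$: the edges $bc,da$ join different components and stay out.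

**Composed laws.** For a graph with several components, $\mathsf{WSF}$ and $\mathsf{FSF}$ mean the product of the forest measures of the components. The law $\mathsf{WSF}(\overline{\mathsf{WSF}_s(G)})$ is that of the forest obtained by sampling $F\sim\mathsf{WSF}(G)$ and then, given $F$, sampling from $\mathsf{WSF}(\overline F)$. The law $\mathsf{FSF}(\overline{\mathsf{WSF}_s(G)})$ is defined in the same way.

## Three lines computed by hand

**The line $\mathbb Z$ with $c\equiv1$.** With $V_n=[-n,n]$, the free tree is the whole interval. The network $G_n^W$ is a cycle of $2n+2$ edges, and its UST omits a uniform edge, which escapes every finite window as $n\to\infty$. So $\mathsf{WSF}=\mathsf{FSF}=\delta_{\mathbb Z}$ and $\overline F=\mathbb Z$. The theorem is trivial here.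

**The doubling line.** Let $c(\{k,k+1\})=2^{|k|}$ on $\mathbb Z$. The free forest is again all of $\mathbb Z$. The UST of the cycle $G_n^W$ omits one edge, with probability proportional to $1/c$ of the omitted edge. Since $\sum_k2^{-|k|}=3$, the wired forest is $\mathbb Z$ minus one edge $\{j,j+1\}$, with $j$ chosen with probability $2^{-|j|}/3$. So $\mathsf{WSF}(G)\ne\mathsf{FSF}(G)$. But $\overline F$ consists of two half-lines, and on a half-line $[j+1,\infty)$ both constructions give the whole half-line, because the wired approximation is the path $j+1,\dots,n,\partial_n$, which is a tree. So $\mathsf{WSF}(H)=\mathsf{FSF}(H)$ on both components, as the theorem says.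

The theorem needs the *first* sample to be wired. On the doubling line $\overline{\mathsf{FSF}_s(G)}=G$, so the components of this induced graph do not satisfy $\mathsf{WSF}=\mathsf{FSF}$. Any proof has to use that $F$ is wired.

**The doubling line with parallel edges.** Replace the edge of conductance $2^{|k|}$ by $2^{|k|}$ parallel edges of conductance $1$. The number of spanning trees of $G_n^W$ that miss the bundle $k$ entirely is proportional to $2^{-|k|}$. So $F$ misses one bundle $j$, and uses one uniform edge of every other bundle, independently. The components of $F$ are ordinary rays, which are recurrent. The components of $\overline F$ are half-lines of *full* bundles. These are transient, since a bundle acts as one edge of conductance $2^{|k|}$ and $\sum 2^{-|k|}<\infty$. The theorem holds here too: on such a half-line both forests pick one uniform edge from each bundle.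

## Functions of finite energy

We compare $\mathsf{WSF}$ and $\mathsf{FSF}$ by means of electrical currents, so we need the Hilbert space in which these live. For a connected locally finite network $N$ and $f,g:V(N)\to\mathbb R$ put
$$\mathcal E_N(f,g)=\sum_{\{v,w\}\in E(N)}c(vw)\,(f(v)-f(w))(g(v)-g(w)),\qquad \Delta f(v)=\sum_{\{v,w\}\ni v}c(vw)\,(f(v)-f(w)),$$
with sums over edges, and $\mathcal E_N(f)=\mathcal E_N(f,f)$. Write $|df(\{v,w\})|=|f(v)-f(w)|$. If $f$ has finite support, rearranging a finite sum gives summation by parts:
$$\mathcal E_N(f,g)=\sum_v f(v)\,\Delta g(v).\tag{1}$$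

Let $\mathbf D(N)=\{f:\mathcal E_N(f)<\infty\}$, with inner product $f(o)g(o)+\mathcal E_N(f,g)$ for a fixed vertex $o$. If $o=z_0,\dots,z_k=v$ is a path with edges $e_1,\dots,e_k$, then by Cauchy–Schwarz
$$|f(v)-f(o)|\le\Big(\sum_i c(e_i)^{-1}\Big)^{1/2}\mathcal E_N(f)^{1/2},$$
so evaluation at a vertex is continuous on $\mathbf D(N)$. The space is complete: a Cauchy sequence $(f_k)$ converges at each vertex to some $f$, and Fatou's lemma gives $\mathcal E_N(f-f_k)\le\liminf_l\mathcal E_N(f_l-f_k)$, which tends to $0$ as $k\to\infty$. Let $\mathbf D_0(N)$ be the closure in $\mathbf D(N)$ of the finitely supported functions.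

*Example.* On the doubling line, every $f\in\mathbf D_0$ tends to $0$ at both ends. Indeed, for finitely supported $\varphi$ and $k\ge0$, $|\varphi(k)|\le\sum_{j\ge k}|\varphi(j)-\varphi(j+1)|\le\big(\sum_{j\ge k}2^{-j}\big)^{1/2}\mathcal E(\varphi)^{1/2}$. This bound passes to limits in $\mathbf D$, and the other end is the same. So $1_{\{v\le0\}}+a$ has finite energy, but it lies in $\mathbf D_0$ for no constant $a$.

**Lemma 2.** If $f_n\in\mathbf D_0(N)$, $\sup_n\mathcal E_N(f_n)<\infty$ and $f_n\to f$ pointwise, then $f\in\mathbf D_0(N)$.

*Proof.* The sequence is bounded in $\mathbf D(N)$, because $f_n(o)$ converges. So a subsequence converges weakly. Evaluations are continuous linear functionals, so the weak limit equals $f$ at each vertex. Closed subspaces are weakly closed, so $f\in\mathbf D_0(N)$. $\square$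

Lemma 2 is our only tool for membership in $\mathbf D_0$: to show $f\in\mathbf D_0$ we exhibit approximations with *bounded* energy. They need not converge in energy.

## Edge probabilities as currents

We next turn the probability that an edge is in a tree into the value of a function with a prescribed Laplacian.

**Lemma 3.** Let $\Gamma$ be a finite connected network, $e=\{x,y\}\in E(\Gamma)$ and $T$ its UST. If $e\in T$, let $A$ and $B$ be the components of $T-e$ containing $x$ and $y$. Put $u(v)=P(e\in T,\ v\in A)$. Then $\Delta u=c(e)(1_x-1_y)$, $u(x)-u(y)=P(e\in T)$, and $\mathcal E_\Gamma(u)=c(e)P(e\in T)\le c(e)$.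

*Proof.* We have $u(x)=P(e\in T)$ and $u(y)=0$, which is the second claim. Let $f$ be an edge with endpoints $v,w$. Consider the map $T\mapsto T-e+f$ on the trees with $e\in T$, $v\in A$, $w\in B$. The edge $f$ joins $A$ to $B$, so the image is a spanning tree. Its path from $x$ to $y$ runs inside $A$ to $v$, crosses $f$ from $v$ to $w$, and continues inside $B$. Conversely, if the path from $x$ to $y$ in $T'$ crosses $f$ from $v$ to $w$, then $T'-f$ has one component containing $x,v$ and another containing $y,w$, so $T'-f+e$ is a tree of the first kind. So the map is a bijection onto the trees whose path from $x$ to $y$ crosses $f$ from $v$ to $w$. (For $f=e$ it is the identity.) It multiplies weights by $c(f)/c(e)$. Hence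
$$\begin{aligned}c(f)(u(v)-u(w))&=c(f)\big[P(e\in T,v\in A,w\in B)-P(e\in T,v\in B,w\in A)\big]\\&=c(e)\big[P(x\to y\text{ path crosses }f\text{ from }v\text{ to }w)-P(x\to y\text{ path crosses }f\text{ from }w\text{ to }v)\big].\end{aligned}$$
Sum over all edges $f$ at a vertex $z$: $\Delta u(z)$ is $c(e)$ times the expected number of exits of the path from $z$ minus the number of entries to $z$. This difference is $1$ at $x$, $-1$ at $y$, and $0$ elsewhere. Finally, by (1), $\mathcal E_\Gamma(u)=\sum_zu(z)\Delta u(z)=c(e)(u(x)-u(y))=c(e)P(e\in T)$. $\square$

**Lemma 4.** Let $H$ be an infinite connected locally finite network such that $T\sim\mathsf{FSF}(H)$ is a.s. connected. Let $e=\{x,y\}\in E(H)$ and $U_0(v)=P(e\in T,\ v\in A)$, where $A$ is the component of $T-e$ containing $x$.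

(a) $\mathcal E_H(U_0)\le c(e)$, $\Delta U_0=c(e)(1_x-1_y)$, and $U_0(x)-U_0(y)=\mathsf{FSF}(H)[e\in T]$.

(b) If $U_0+a\in\mathbf D_0(H)$ for some constant $a$, then $e$ has the same probability under $\mathsf{WSF}(H)$ and $\mathsf{FSF}(H)$.

*Proof.* Let $W_n\uparrow V(H)$ be finite connected sets containing $x,y$.

**Step (a): pass to the limit in Lemma 3.** Let $T_n$ be the UST of $H[W_n]$ and $u_n$ the function of Lemma 3 there. We first show $u_n\to U_0$ pointwise. The event $\{e\in T,v\in A\}$ is not local, and this is where connectedness of $T$ enters. Fix $v$. Let $L_R$ be the event that $v$ and $x$ are joined by a path of the forest inside the ball of radius $R$ about $x$ in $H$. Let $M_R$ be the event that $e$ is in the forest and $v,x$ are joined by a path of the forest in this ball that avoids $e$. Both are local. Paths in forests are unique, so $M_R=L_R\cap\{e\in T,v\in A\}$, and the same holds for $T_n$. Therefore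
$$|U_0(v)-P(T\in M_R)|\le P(T\notin L_R),\qquad |u_n(v)-P(T_n\in M_R)|\le P(T_n\notin L_R).$$
Since $T_n\to T$ in law, $\limsup_n|u_n(v)-U_0(v)|\le2P(T\notin L_R)$. This tends to $0$ as $R\to\infty$, because $T$ is a.s. connected.

For each finite edge set $E'$, $\sum_{f\in E'}c(f)|dU_0(f)|^2=\lim_n\sum_{f\in E'}c(f)|du_n(f)|^2\le c(e)$, so $\mathcal E_H(U_0)\le c(e)$. Once $W_n$ contains $z$ and its neighbours, $\Delta u_n(z)=c(e)(1_x-1_y)(z)$; let $n\to\infty$. The last identity is clear: $U_0(x)=P(e\in T)$ and $U_0(y)=0$.

**Step (b): recognize the wired functions as projections.** Put $U=U_0+a\in\mathbf D_0(H)$. Apply Lemma 3 to $H_n^W$, in which $V(H)\setminus W_n$ is contracted to $\partial_n$. Subtract from the resulting function its value at $\partial_n$, and extend by $0$ off $W_n$. This gives $\tilde u_n$ on $V(H)$, supported in $W_n$, with $\Delta\tilde u_n=c(e)(1_x-1_y)$ on $W_n$ and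
$$\tilde u_n(x)-\tilde u_n(y)=P(e\in\mathrm{UST}(H_n^W))\longrightarrow\mathsf{WSF}(H)[e\in\cdot\,].$$
For $\varphi$ supported in $W_n$, (1) gives $\mathcal E_H(\tilde u_n,\varphi)=c(e)(\varphi(x)-\varphi(y))=\mathcal E_H(U,\varphi)$. So $U-\tilde u_n$ is $\mathcal E_H$-orthogonal to all functions supported in $W_n$, and
$$\mathcal E_H(U-\tilde u_n)=\min\{\mathcal E_H(U-\varphi):\operatorname{supp}\varphi\subset W_n\}.$$
Because $U\in\mathbf D_0(H)$, some finitely supported $\varphi$ makes $\mathcal E_H(U-\varphi)$ as small as we like, and its support lies in $W_n$ for $n$ large. So the minimum tends to $0$. Looking only at the edge $e$,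
$$c(e)\big[(U-\tilde u_n)(x)-(U-\tilde u_n)(y)\big]^2\le\mathcal E_H(U-\tilde u_n)\to0.$$
Hence $\tilde u_n(x)-\tilde u_n(y)\to U(x)-U(y)=\mathsf{FSF}(H)[e\in T]$. $\square$

*Example.* Take the doubling line and $e=\{0,1\}$, $x=0$, $y=1$. On $G$ itself, $U_0=1_{\{v\le0\}}$, and we saw that no $U_0+a$ is in $\mathbf D_0$. This fits with $\mathsf{WSF}[e]=2/3$ and $\mathsf{FSF}[e]=1$. On $H=[j+1,\infty)$ with $j<0$, $U_0$ is the indicator of the finite set $[j+1,0]$, so $a=0$ works. On $H=(-\infty,j]$ with $j\ge1$, $U_0=1_{\{v\le0\}}$ tends to $1$ at infinity, and now $a=-1$ works: $U_0-1=-1_{[1,j]}$.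

So the task is: for almost every realization of $\overline F$, each component $H$ and each $e\in E(H)$, find a constant $a$ with $U_0+a\in\mathbf D_0(H)$.

## Recurrence and plain cutoffs stop at transient components

**Recurrence.** A theorem of Morris says that on every graph ($c\equiv1$) each component of the $\mathsf{WSF}$ is a.s. recurrent. A network $N$ is recurrent if and only if $1\in\mathbf D_0(N)$ (textbook criterion). So suppose that $H$, and not only the tree $F\cap H$, is recurrent. Take finitely supported $\psi_n:V(H)\to[0,1]$ with $\psi_n\to1$ pointwise and bounded energy. On an edge $\{v,w\}$,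
$$\psi_n(v)U_0(v)-\psi_n(w)U_0(w)=\psi_n(v)(U_0(v)-U_0(w))+U_0(w)(\psi_n(v)-\psi_n(w)),\tag{2}$$
and $0\le U_0\le1$, so $\mathcal E_H(\psi_nU_0)\le2\mathcal E_H(U_0)+2\mathcal E_H(\psi_n)$ is bounded. Lemma 2 gives $U_0\in\mathbf D_0(H)$, and we are done.

This stops because $H$ has more edges than $F\cap H$. On the doubling line with parallel edges, the components of $F$ are recurrent rays, and the components $H$ of $\overline F$ are transient.

**Where exactly the cutoff breaks.** For transient $H$ there are no finitely supported $\psi_n\to1$ with bounded energy: by Lemma 2 these would put $1$ in $\mathbf D_0(H)$. The waste lies in bounding $U_0(w)^2$ by $1$ in (2). What we must control is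
$$\sum_{f}c(f)\,|d\psi(f)|^2\,U(w)^2,\tag{3}$$
with one endpoint $w$ of $f$ of our choice, for cutoffs $\psi$ whose energy is necessarily unbounded. We need $U$ to be small where $\psi$ varies. The function $U_0$ need not be small there: in the example above it tended to $1$ at infinity until we subtracted the right constant. So two things are missing: a rule for the constant $a$, and a bound on the decay of $U=U_0+a$.

Both come from one observation. The same forest $F$ plays two roles. Given $\overline F$, it is a *free* sample in each component $H$, so $U_0$ can be computed from $F$. As a sample in $G$, it is *wired*, so its branches follow random walks on $G$, and we know how often a walk from far away comes back to $e$. The orientation of the wired forest "towards infinity" will choose the constant $a$. The return probability of the walk will bound $U$, not for a fixed realization of $\overline F$, but on average, and this is enough.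

## Given $\overline F$, the forest is free

**Lemma 5.** The conditional law of $F\sim\mathsf{WSF}(G)$ given $\overline F$ is $\mathsf{FSF}(\overline F)$.

The components of $F$ are a.s. infinite (Lemma 6(1) below, whose proof does not use the present lemma), so $\mathsf{FSF}(\overline F)$ makes sense as a product of free forest laws.

*Proof.* Let $B_m\uparrow V$ be finite sets. Let $\mathcal S_m$ be the partition of $B_m$ into the vertex sets of the components, called *blocks*, of $(B_m,F\cap E(B_m))$, and let $\mathcal G_m=\sigma(\mathcal S_m,\ F\setminus E(B_m))$.

**Step 1: resample inside the blocks.** The purpose is to find the law of $F\cap E(B_m)$ given $\mathcal G_m$. Let $T_n$ be the UST of $G_n^W$, with $B_m\subset V_n$. All edges of $T_n$ in $E(B_m)$ lie inside blocks, and inside a block $S$ they form a spanning tree of $G[S]$. Replace it by any other spanning tree of $G[S]$, for each block. The new edge set is still connected and has the same number of edges, so it is a spanning tree of $G_n^W$. It has the same blocks and the same edges off $E(B_m)$. So, for a given partition and given edges off $E(B_m)$, the possible trees (if there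 are any) are exactly all choices of one spanning tree per block, and their weights are products over the blocks. Hence for every partition $\sigma$ of $B_m$, every $\tau\subset E(B_m)$ and every local event $C$ that depends on edges off $E(B_m)$,
$$P(T_n\cap E(B_m)=\tau,\ \mathcal S_m=\sigma,\ C)=\Big[\bigotimes_{S\in\sigma}\mathrm{UST}(G[S])\Big](\tau)\;P(\mathcal S_m=\sigma,\ C).$$
If some $G[S]$ is disconnected, both sides are read as $0$. All events here are local, so the identity passes to the limit $n\to\infty$ and holds for $F$. The events $\{\mathcal S_m=\sigma\}\cap C$ (with the empty set) form a $\pi$-system generating $\mathcal G_m$. By the $\pi$–$\lambda$ theorem, given $\mathcal G_m$ the set $F\cap E(B_m)$ has law $\nu_m=\bigotimes_{S\in\mathcal S_m}\mathrm{UST}(G[S])$.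

**Step 2: $\overline F$ is $\mathcal G_m$-measurable.** This is needed to condition on $\overline F$. Two vertices are in the same component of $F$ if and only if they can be joined using edges of $F\setminus E(B_m)$ and jumps inside blocks of $\mathcal S_m$. So the partition into components, and with it $\overline F$, is a function of the data in $\mathcal G_m$.

**Step 3: let $m\to\infty$.** We show that $\nu_m$ converges to $\mathsf{FSF}(\overline F)$. Let $A$ be an event that depends on a finite edge set $E_0$. For each of the finitely many components $H$ of $\overline F$ containing an endpoint of an edge of $E_0$, fix a vertex $o_H$. The block of $\mathcal S_m$ containing $o_H$ is the vertex set of the component of $o_H$ in $(B_m,F\cap E(B_m))$, and it increases to $V(H)$. So for large $m$ it contains all endpoints of $E_0$ in $H$. Since $H$ is an induced subgraph of $G$, $G[S]=H[S]$ for these blocks $S$. They are connected, because they are spanned by edges of $F$. So they form an exhaustion of $H$ by finite connected induced subnetworks, and $\mathrm{UST}(H[S])\to\mathsf{FSF}(H)$ on local events. Edges of $E_0$ that join different components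 of $\overline F$ are absent under both $\nu_m$ (for $m$ large) and $\mathsf{FSF}(\overline F)$. Both measures are products, over blocks and over components respectively. Hence $\nu_m(A)\to\mathsf{FSF}(\overline F)(A)$ a.s.

For $\mathcal B\in\sigma(\overline F)\subset\mathcal G_m$ and $m$ with $E_0\subset E(B_m)$, bounded convergence gives
$$P(A\cap\mathcal B)=E[1_{\mathcal B}\,\nu_m(A)]\longrightarrow E[1_{\mathcal B}\,\mathsf{FSF}(\overline F)(A)].$$
The left side does not depend on $m$. Finally, $\eta\mapsto\mathsf{FSF}(\eta)(A)$ is measurable, being a limit of UST probabilities on balls of the components of $\eta$. $\square$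

Lemma 5 implies $\mathsf{FSF}(\overline{\mathsf{WSF}_s(G)})=\mathsf{WSF}(G)$.

## Orienting the wired forest towards infinity

For finite $K\subset V$ let $h_K(v)=P_v(\text{random walk on }G\text{ hits }K)$.

**Lemma 6.** There is a random oriented graph $\vec F$ with underlying graph $F\sim\mathsf{WSF}(G)$ such that the following hold, (1) and (3) almost surely.

(1) Every vertex has exactly one outgoing edge, and each edge of $F$ has exactly one orientation. Hence following outgoing edges from $v$ gives an infinite simple path, the *directed path of $v$*, and the components of $F$ are infinite.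

(2) For finite $K\subset V$ let $D(K)$ be the set of $v$ whose directed path (including $v$) meets $K$. Then $P(v\in D(K))\le h_K(v)$.

(3) If $e=\{x,y\}\in F$ is oriented $x\to y$ and lies in the component $T$ of $F$, then $D(x):=D(\{x\})$ is the vertex set of the component of $T-e$ containing $x$.

*Proof.* Orient the UST of $G_n^W$ towards $\partial_n$. View it as a random element of the compact space $\Omega=\{\text{absent},\text{two orientations}\}^{E(G)}$, where edges with no endpoint in $V_n$ count as absent. Let $\vec F$ be a weak subsequential limit. By definition its underlying graph is $F\sim\mathsf{WSF}(G)$.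

**Step (1): out-degree one.** For a fixed vertex $v$ and $n$ large, $v$ has exactly one outgoing edge. This is a local event, so it passes to the limit. For a fixed cycle of $G$ and $n$ large, the probability that all its edges are present is $0$, so $F$ has no cycles. Each edge has only one orientation, so a directed path never returns along the edge it has just used. A walk without such returns in a graph without cycles is simple. So directed paths are infinite and simple.

**Step (2): branches are shorter than random walks.** Run Wilson's algorithm on $G_n^W$ rooted at $\partial_n$ and started at $v$. The tree path from $v$ to $\partial_n$ is the loop erasure of the walk from $v$ stopped at $\partial_n$. Until it leaves $V_n$, this walk is the walk on $G$. If the loop erasure meets $K$, so does the walk. So for $n$ large enough that $K\cup\{v\}\subset V_n$, the path meets $K$ with probability at most $h_K(v)$. The event that the directed path of $v$ meets $K$ within $R$ steps is local, so its probability under the limit law is at most $h_K(v)$. Let $R\to\infty$.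

**Step (3): the past of an edge is one side of it.** Let $v$ be in the component of $x$ in $T-e$, and let $v=z_0,\dots,z_k=x$ be the path in $T-e$. The only outgoing edge of $x$ is $e$, so the edge $z_{k-1}z_k$ is oriented $z_{k-1}\to z_k$, and it is the outgoing edge of $z_{k-1}$. Then $z_{k-2}z_{k-1}$ is not the outgoing edge of $z_{k-1}$, so it is oriented $z_{k-2}\to z_{k-1}$. By induction all edges of the path point towards $x$, so $v\in D(x)$. Conversely, if $v\in D(x)$, the directed path from $v$ up to its visit to $x$ uses only outgoing edges of vertices other than $x$. So it does not use $e$, and $v$ is in the component of $x$ in $T-e$. $\square$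

*Example.* On the doubling line with omitted edge $\{j,j+1\}$, everything to the right of it points right and everything to the left points left. Let $K=\{0,1\}$ and $v\ge2$. Then $v\in D(K)$ exactly when $j\ge v$, which has probability $\sum_{j\ge v}2^{-j}/3=2^{1-v}/3$. The walk from $v$ hits $1$ with probability $\sum_{j\ge v}2^{-j}\big/\sum_{j\ge1}2^{-j}=2^{1-v}$. So (2) holds, and both sides decay at the same rate.

## Cutting off at the level sets of $h_K$

By Lemma 6(2), $h_K$ is the expected size of the decay that we may hope for in $U$. So the cutoff should vary only where $h_K$ is small. This suggests cutoffs built from $h_K$ itself.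

**Lemma 7.** Let $K\subset V$ be finite and nonempty, $h=h_K$, $0<t\le1$, $h_t=\min(h,t)$ and $\psi_t=h_t/t$. For each edge $f$ fix an endpoint $w_f$ at which $h$ is minimal. Then
$$\sum_{f\in E(G)}c(f)\,|d\psi_t(f)|^2\,h(w_f)\le\tfrac12\,\pi(K).\tag{4}$$
Moreover, there are finitely supported $\psi_t^{(n)}:V\to[0,1]$ with $\psi_t^{(n)}\to\psi_t$ pointwise and $\mathcal E_G(\psi_t^{(n)})\le t^{-2}\pi(K)$. Also $\psi_t\to1$ pointwise as $t\to0$.

*Proof.*

**Step 1: finitely supported approximations.** For $K\subset V_n$ let $h^{(n)}(v)=P_v(\text{hit }K\text{ before leaving }V_n)$. It is supported in $V_n$, equals $1$ on $K$, is harmonic on $V_n\setminus K$, and $h^{(n)}\uparrow h$. By (1),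
$$\mathcal E_G(h^{(n)})=\sum_vh^{(n)}(v)\,\Delta h^{(n)}(v)=\sum_{z\in K}\Delta h^{(n)}(z)\le\pi(K),$$
since $\Delta h^{(n)}(z)=\sum_{\{z,w\}\ni z}c(zw)(1-h^{(n)}(w))\le\pi(z)$ for $z\in K$. Put $\psi_t^{(n)}=\min(h^{(n)},t)/t$. Truncation does not increase energy, so $\mathcal E_G(\psi_t^{(n)})\le t^{-2}\pi(K)$. This is the second claim.

**Step 2: test functions in $\mathbf D_0(G)$.** We want to pair $h$ with $h_t^2$, so we need both to be in the right space. By Lemma 2 applied to $h^{(n)}$, $h\in\mathbf D_0(G)$. The map $s\mapsto\min(s,t)^2$ is $2t$-Lipschitz on $[0,\infty)$. So the finitely supported functions $\min(h^{(n)},t)^2$ have energy at most $4t^2\pi(K)$. They converge to $h_t^2$, so $h_t^2\in\mathbf D_0(G)$ by Lemma 2.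

**Step 3: the pairing.** We compute $\mathcal E_G(h,h_t^2)$ exactly. For finitely supported $\varphi$, (1) and harmonicity of $h$ off $K$ give $\mathcal E_G(h,\varphi)=\sum_{z\in K}\Delta h(z)\varphi(z)$. Both sides are continuous in $\varphi\in\mathbf D(G)$, so this holds for $\varphi\in\mathbf D_0(G)$. Since $h_t=t$ on $K$,
$$\mathcal E_G(h,h_t^2)=C_Kt^2,\qquad C_K=\sum_{z\in K}\Delta h(z)\le\pi(K).$$

**Step 4: compare edge by edge.** Let $f=\{v,w\}$ with $h(v)\ge h(w)$, and put $a=h_t(v)\ge b=h_t(w)$. We claim
$$(a-b)^2\,h(w_f)\le\tfrac12\,(h(v)-h(w))\,\big(h_t(v)^2-h_t(w)^2\big).$$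
If $h(w)\ge t$, then $a=b=t$, and both sides are $0$. Otherwise $h(w_f)=h(w)=b\le(a+b)/2$, so the left side is at most $\frac12(a-b)^2(a+b)=\frac12(a-b)(a^2-b^2)$. Now use $0\le a-b\le h(v)-h(w)$. Multiply by $c(f)$, sum over $f$, and divide by $t^2$. The left side of (4) is at most $C_K/2\le\pi(K)/2$.

**Step 5: $\psi_t\to1$.** Since $G$ is connected, $h>0$. So $\psi_t(v)=1$ as soon as $t\le h(v)$. $\square$

The reason why (4) is uniform in $t$ can be seen in one line. Pairing with $h_t$ in place of $h_t^2$ gives $\mathcal E_G(h_t)\le\mathcal E_G(h,h_t)=C_Kt$, so $\mathcal E_G(\psi_t)\le C_K/t$. And where $d\psi_t(f)\neq0$ we have $h(w_f)<t$. The two factors of $t$ cancel, and we get (4) with $\pi(K)$ in place of $\frac12\pi(K)$.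

*Example.* On the doubling line with $K=\{0,1\}$ and $t=2^{-m}$, on the right side $h(v)=2^{1-v}$, and $|d\psi_t|=2^{m-k}$ on $\{k,k+1\}$ for $k\ge m+1$, while $d\psi_t=0$ on $\{k,k+1\}$ for $0\le k\le m$. The energy of $\psi_t$ there is $\sum_{k\ge m+1}2^k\,4^{m-k}=2^m=1/t$, which is unbounded. With the weight $h(k+1)=2^{-k}$ the sum is $\sum_{k\ge m+1}4^{m-k}=1/3$, for every $m$. The left side is the mirror image. So the sum in (4) is $2/3$, and $\frac12\pi(K)=3$.

## The oriented potential lies in $\mathbf D_0$

Let $\vec F$ be as in Lemma 6. The space $\Omega$ is compact metrizable, and $\overline F$ is a measurable function of $\vec F$ with values in $\{0,1\}^{E(G)}$. So there is a regular conditional law $P_\eta$ of $\vec F$ given $\overline F=\eta$, with expectation $E_\eta$. For almost every $\eta$ the following hold.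

* $P_\eta(\overline F=\eta)=1$, and (1) and (3) of Lemma 6 hold $P_\eta$-a.s.
* Under $P_\eta$, $F\sim\mathsf{FSF}(\eta)$. Lemma 5 gives this for each of the countably many cylinder events, hence for the law. In particular $F\cap H\sim\mathsf{FSF}(H)$ for every component $H$ of $\eta$.
* Every component $H$ of $\eta$ is infinite, and $F\cap H$ is $P_\eta$-a.s. a spanning tree of $H$, because $\overline F=\eta$.

So a free sample on $H$ is a.s. connected, and Lemma 4 applies to every component $H$ of a.e. $\eta$.

**The function $U$.** Fix $e=\{x,y\}\in E(G)$ and $K=\{x,y\}$, and take $h,\psi_t,\psi_t^{(n)},w_f$ from Lemma 7. For $\eta$ with $e\in\eta$, let $H=H(\eta)$ be the component of $\eta$ containing $e$. For $v\in V(H)$ put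
$$U(v)=U_\eta(v)=E_\eta\big[1\{e\in F\text{ oriented }x\to y,\ v\in D(x)\}-1\{e\in F\text{ oriented }y\to x,\ v\in D(y)\}\big].$$
This is a measurable function of $\eta$ on $\{\eta:e\in\eta,\ v\in V(H(\eta))\}$. When $e\in F$, let $A,B$ be the components of $(F\cap H)-e$ containing $x,y$. By Lemma 6(3), if $e$ is oriented $x\to y$, the integrand is $1_{v\in A}$. If $e$ is oriented $y\to x$, it is $-1_{v\in B}=1_{v\in A}-1$. So with $U_0$ from Lemma 4,
$$U=U_0-P_\eta(e\text{ oriented }y\to x),\qquad\mathcal E_H(U)=\mathcal E_H(U_0)\le c(e),\qquad|U(v)|\le P_\eta(v\in D(K))\le1.\tag{5}$$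
The last bound holds because the two indicators are never both $1$, and each one forces $v\in D(K)$.

*Examples.* On the doubling line with $e=\{0,1\}$ and $H=(-\infty,j]$, $j\ge1$, the edge is oriented $1\to0$, so $U=-1_{[1,j]}$: the constant is the $a=-1$ found earlier by hand. On $\mathbb Z$ with $c\equiv1$, the edge $e=\{0,1\}$ is oriented either way with probability $\frac12$ (the omitted edge of the cycle is far to the left or far to the right), so $U=\frac12(1_{\{v\le0\}}-1_{\{v\ge1\}})$. Here the constant is $a=-\frac12$. It is an average over the orientations.

**Proposition 8.** For a.e. $\eta$ with $e\in\eta$, $U\in\mathbf D_0(H)$.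

*Proof.*

**Step 1: $\psi_tU\in\mathbf D_0(H)$ for each fixed $t\in(0,1]$.** Here the energy may depend badly on $t$. The functions $\psi_t^{(n)}U$ on $V(H)$ are finitely supported and converge pointwise to $\psi_tU$. By the product rule (2), with $\psi_t^{(n)}$ and $U$ in place of $\psi_n$ and $U_0$, and by $|U|,|\psi_t^{(n)}|\le1$, their energy is at most
$$2\mathcal E_H(U)+2\mathcal E_G(\psi_t^{(n)})\le2c(e)+2t^{-2}\pi(K).$$
Lemma 2 applies.

**Step 2: bound the energy of $\psi_tU$ as $t\to0$.** This is the step at which plain cutoffs failed. For $f=\{v,w\}\in E(H)$ with $w=w_f$, the product rule reads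
$$\psi_t(v)U(v)-\psi_t(w)U(w)=\psi_t(v)\,(U(v)-U(w))+U(w_f)\,(\psi_t(v)-\psi_t(w)),$$
so
$$\mathcal E_H(\psi_tU)\le2c(e)+2S_t(\eta),\qquad S_t(\eta)=\sum_{f\in E(H(\eta))}c(f)\,|d\psi_t(f)|^2\,U(w_f)^2.\tag{6}$$
This is the sum (3), with $w=w_f$. It is measurable in $\eta$, being a sum over $f\in E(G)$ of nonnegative measurable terms with indicators $1\{f\in E(H(\eta))\}$. By (5), $U(w_f)^2\le|U(w_f)|\le P_\eta(w_f\in D(K))$. The vertex $w_f$ and the function $\psi_t$ are deterministic: they come from $G$ and $K$, not from $\eta$. So we can average over $\eta=\overline F$, and $E\big[P_{\overline F}(w_f\in D(K))\big]=P(w_f\in D(K))$. By Lemma 6(2) and then Lemma 7,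
$$E\big[S_t(\overline F)\,1\{e\in\overline F\}\big]\le\sum_{f\in E(G)}c(f)|d\psi_t(f)|^2\,P(w_f\in D(K))\le\sum_{f\in E(G)}c(f)|d\psi_t(f)|^2\,h(w_f)\le\tfrac12\pi(K),$$
uniformly in $t\in(0,1]$. By Fatou's lemma, $E\big[\liminf_kS_{1/k}(\overline F)1\{e\in\overline F\}\big]\le\frac12\pi(K)$. So $\liminf_{k\to\infty}S_{1/k}(\eta)<\infty$ for a.e. $\eta$ with $e\in\eta$.

**Step 3: remove the cutoff.** Fix such an $\eta$. Along a subsequence of $t=1/k$, which may depend on $\eta$, the $S_t(\eta)$ are bounded. So by (6) the functions $\psi_tU\in\mathbf D_0(H)$ have bounded energy. They converge pointwise to $U$, since $\psi_t\to1$. By Lemma 2, $U\in\mathbf D_0(H)$. $\square$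

## From edge probabilities to equality of laws

*Proof of Theorem 1.*

**Step 1: equal edge marginals.** By (5), $U$ differs from $U_0$ by a constant. So Proposition 8 and Lemma 4(b) show that for each $e\in E(G)$ and a.e. $\eta$ with $e\in\eta$, the edge $e$ has the same probability under $\mathsf{WSF}(H)$ and $\mathsf{FSF}(H)$, where $H=H(\eta)$. There are countably many edges. So for a.e. $\eta$, every component $H$ of $\eta$ and every $e\in E(H)$,
$$\mathsf{WSF}(H)[e\in\cdot\,]=\mathsf{FSF}(H)[e\in\cdot\,].$$

**Step 2: equal laws.** Equal one-edge probabilities do not in general determine a law, but here one law dominates the other. Since $\mathsf{WSF}(H)\preccurlyeq\mathsf{FSF}(H)$, Strassen's theorem gives a coupling $F_w\subset F_f$ with $F_w\sim\mathsf{WSF}(H)$ and $F_f\sim\mathsf{FSF}(H)$. For each edge $e$,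
$$P(e\in F_f\setminus F_w)=P(e\in F_f)-P(e\in F_w)=0.$$
So $F_w=F_f$ a.s., and $\mathsf{WSF}(H)=\mathsf{FSF}(H)$. This is the first assertion of Theorem 1.

**Step 3: the resampling identity.** Taking products over components, $\mathsf{WSF}(\overline F)=\mathsf{FSF}(\overline F)$ a.s. Sampling from these for $F\sim\mathsf{WSF}(G)$, and using Lemma 5 for the last equality,
$$\mathsf{WSF}(\overline{\mathsf{WSF}_s(G)})=\mathsf{FSF}(\overline{\mathsf{WSF}_s(G)})=\mathsf{WSF}(G).\qquad\blacksquare$$
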